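\title{The diameter of geometric distance-regular graphs\\ with fixed smallest eigenvalue}

\begin{abstract}
We prove that the diameter of a geometric distance-regular graph with smallest eigenvalue $-m$ and valency at least three is bounded by a function of $m$, as conjectured by Koolen and Bang. Let $r$ be the largest index with $c_r=1$. A counting argument gives $D\le 2^{3m-4}(r+1)$. When the Delsarte cliques are large, spectral arguments show that $r\ge 3$ forces $D\le r+2$, and an integrality argument for the two extreme eigenvalues of a tridiagonal matrix bounds $r$ unless the graph comes from a generalized polygon. Small cliques are covered by the finiteness theorem for distance-regular graphs of fixed valency.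
\end{abstract}

\section{Introduction}\label{sec:intro}

A finite connected graph $\Gamma$ of diameter $D$ is \emph{distance-regular} if for all vertices $x,y$ at distance $i$ ($0\le i\le D$) the numbers
\[
c_i=|\{z\sim y: d(x,z)=i-1\}|,\qquad b_i=|\{z\sim y: d(x,z)=i+1\}|
\]
depend only on $i$. Such a graph is regular of valency $k=b_0$. Let $\theta_{\min}$ be the smallest eigenvalue of its adjacency matrix $A$. By the Delsarte bound, every clique $C$ satisfies $|C|\le 1-k/\theta_{\min}$, and a clique attaining the bound is a \emph{Delsarte clique}. The graph $\Gamma$ is \emph{geometric} if there is a set $\mathcal C$ of Delsarte cliques such that every edge lies in exactly one member of $\mathcal C$. We call the members of $\mathcal C$ \emph{lines} and the vertices \emph{points}.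

Write $\theta_{\min}=-m$ and $s=k/m$. Every line has $S:=s+1$ points, two distinct lines share at most one point, and the lines through a point split its $k$ neighbors into groups of size $s$. So every point lies on exactly $m$ lines: the smallest eigenvalue counts the directions at a point, while $s$ measures the length of the lines.

\begin{example}\label{ex:HJ}
In the Hamming graph $H(m,q)$ the points are the words of length $m$ over an alphabet of size $q$, adjacent when they differ in one coordinate, and a line consists of the $q$ words that agree outside a given coordinate. The smallest eigenvalue is $-m$, the valency is $m(q-1)$, and the diameter is $m$. In the Johnson graph $J(n,m)$, $n\ge 2m$, the points are the $m$-subsets of an $n$-set, adjacent when they share $m-1$ elements, and a line consists of the $n-m+1$ points containing a given $(m-1)$-subset. It is distance-regular because the symmetric group is transitive on pairs at each distance; with $N$ the point-line incidence matrix, $A+mI=NN^T$ is positive semidefinite,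 and singular because there are more points than lines, so the smallest eigenvalue is $-m$. The valency is $m(n-m)$ and the diameter is again $m$.
\end{example}

In both families the diameter ignores the length of the lines, and for the same reason. If $d(x,y)=i$, then exactly $i$ of the $m$ lines on $y$ contain a point closer to $x$, and the graph ends when all $m$ directions are used up. In any geometric distance-regular graph this number of lines is a nondecreasing function $\tau_i$ of $i$ that climbs from $\tau_1=1$ to $\tau_D=m$ (Lemma~\ref{lem:local}). If it rose at every step, we would have $D\le m$; the question is how long it can stall. It can stall arbitrarily long in the even cycles $C_{2n}$, which are geometric with $m=k=2$ (the lines are the edges), have $\tau_i=1$ for $1\le i<n$, and have diameter $n$. Koolen and Bang \cite{KB} posed the conjecture that valency two is the only obstruction: for fixed $m\ge2$, the diameter of a geometric distance-regular graph with smallest eigenvalue $-m$ and valency at least three is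 bounded by a function of $m$. This is known under the additional assumption $c_2\ge2$. We prove it in general.

\begin{theorem}\label{thm:main}
For every integer $m\ge2$ there is a number $D_0(m)$ such that every geometric distance-regular graph with smallest eigenvalue $-m$ and valency at least $3$ has diameter at most $D_0(m)$.
\end{theorem}

The graphs $H(m,q)$ with $q\ge3$ show that $D_0(m)\ge m$ for any admissible $D_0$.

From now on $\Gamma$ is a geometric distance-regular graph with smallest eigenvalue $-m$, $m\ge2$ an integer, valency $k=ms\ge3$, diameter $D$ and $v$ points. Complete graphs have smallest eigenvalue $-1$, so $D\ge2$. Distances between points and lines, and between lines, are minimum distances. Besides $\tau_i$ we need one more sequence: if a point $x$ is at distance $i$ from a line $L$, then the number of points of $L$ at distance $i$ from $x$ is a number $\psi_i$ depending only on $i$, and $c_i=\tau_i\psi_{i-1}$ (Lemma~\ref{lem:local}). In $H(m,q)$ we have $\psi_i=1$, and in $J(n,m)$ we have $\psi_i=i+1$.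 Put
\[
r:=\max\{i\ge1: c_i=1\}=\max\{i\ge 1:\tau_i=1,\ \psi_{i-1}=1\}.
\]
Up to distance $r$ geodesics are unique, and the geometry looks like a tree of lines. Theorem~\ref{thm:main} is obtained from two results: every later stall is controlled by this first one, and the first one is short.

\begin{theorem}\label{thm:doubling}
We have $D\le 2^{3m-4}(r+1)$.
\end{theorem}

If $c_2\ge2$, then $r=1$ and $D\le 2^{3m-3}$, which recovers the known case; apart from Lemma~\ref{lem:local}(a), the proof of Theorem~\ref{thm:doubling} consists of counting.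

\begin{theorem}\label{thm:structure}
There are constants $s_0(m)$ and $R(m)$ such that if $s\ge s_0(m)$, then one of the following holds:
\begin{enumerate}
\item[(i)] $r\le2$;
\item[(ii)] $\Gamma$ is the collinearity graph of a generalized $2D$-gon of order $(s,m-1)$, with $D\in\{4,6\}$;
\item[(iii)] $3\le r\le R(m)$, $D=r+1$ and $2\le\psi_r\le m$;
\item[(iv)] $3\le r\le R(m)$, $D=r+2$, and with $\psi=\psi_r$, $t=\tau_{r+1}$ we have $\psi\ge2$, $(m-t)\psi=m-\psi$ and $t(S-\psi_{r+1})=S-m$.
\end{enumerate}
\end{theorem}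

Here a \emph{generalized $n$-gon of order $(s,t)$} is a geometry of points and lines, with $s+1$ points on each line and $t+1$ lines on each point, whose bipartite incidence graph has diameter $n$ and girth $2n$; in its collinearity graph two points are adjacent when they lie on a common line. We use two external results.
\begin{itemize}
\item[\textbf{(BI)}] For each $k\ge3$ there are only finitely many distance-regular graphs of valency $k$ \cite{BDKM}.
\item[\textbf{(FH)}] (Feit--Higman) A finite generalized $n$-gon ($n\ge3$) of order $(s,t)\ne(1,1)$ has $n\in\{3,4,6,8,12\}$, and $n\neq12$ if $s,t>1$ \cite{BCN}.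
\end{itemize}
Since $k=ms$, the result (BI) settles all bounded values of $s$, and the work lies in making the bound uniform as $s\to\infty$.

Section~\ref{sec:local} sets up the parameters $\tau_i,\psi_i$, and Section~\ref{sec:K} encodes the spectrum in a symmetric tridiagonal matrix $K$. Section~\ref{sec:m2} treats the model case $m=2$, where the final integrality argument can be carried out by hand. Section~\ref{sec:doubling} proves Theorem~\ref{thm:doubling}. Section~\ref{sec:reduction} shows that for large $s$ and $r\ge3$ the general case has almost the shape of the model case, namely $D\le r+2$, and Section~\ref{sec:r} bounds $r$. Section~\ref{sec:end} assembles the proofs.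

\section{Points, lines and the parameters $\tau_i,\psi_i$}\label{sec:local}

\subsection{Standard facts}

Let $\Gamma_i(x)$ be the set of points at distance $i$ from $x$, $k_i=|\Gamma_i(x)|$, and $a_i=k-b_i-c_i$ (with $c_0=b_D=0$). Counting edges between $\Gamma_i(x)$ and $\Gamma_{i+1}(x)$ gives $k_ib_i=k_{i+1}c_{i+1}$. Let $A_i$ be the $0/1$-matrix of the relation ``distance $i$''. The matrices $A_0,\dots,A_D$ span the algebra of polynomials in $A$; hence $A$ has exactly $D+1$ distinct eigenvalues, and the $(x,y)$ entry of a polynomial in $A$ depends only on $d(x,y)$.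

For an eigenvalue $\theta$ let $\mu(\theta)$ be its multiplicity and $E_\theta$ the orthogonal projection onto its eigenspace (a polynomial in $A$). The \emph{cosines} $u_i=u_i(\theta)$ are defined by $u_0=1$ and
\begin{equation}\label{eq:rec}
c_iu_{i-1}+a_iu_i+b_iu_{i+1}=\theta u_i\qquad(0\le i\le D);
\end{equation}
in particular $u_1=\theta/k$. They satisfy
\begin{equation}\label{eq:std}
E_\theta=\frac{\mu(\theta)}{v}\sum_i u_iA_i,\qquad \mu(\theta)=\frac{v}{\sum_i k_iu_i^2},\qquad \sum_\theta\mu(\theta)u_i(\theta)u_j(\theta)=\delta_{ij}\frac{v}{k_i}.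
\end{equation}
So for a fixed point $o$ the function $F(y)=u_{d(o,y)}$ is a $\theta$-eigenvector of $A$, and $|u_i|\le1$ because $E_\theta$ is positive semidefinite with constant diagonal. The characteristic polynomial of $A$ is monic with integer coefficients, so eigenvalues are algebraic integers, and algebraically conjugate eigenvalues have the same multiplicity.

We use the following facts about a real symmetric matrix $B$ with largest eigenvalue $\lambda_{\max}(B)$.
\begin{itemize}
\item[(L1)] $\lambda_{\max}(B)\ge\langle\eta,B\eta\rangle$ for every unit vector $\eta$; hence $\lambda_{\max}(B)\ge\lambda_{\max}(B')$ for every principal submatrix $B'$.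
\item[(L2)] For a unit vector $\eta$ and a real $d$, some eigenvalue of $B$ lies within $\|(B-dI)\eta\|$ of $d$.
\item[(L3)] If $B$ is tridiagonal with positive entries next to the diagonal, then its eigenvalues are simple, eigenvectors have nonzero first coordinate, and the eigenvector of $\lambda_{\max}(B)$ can be chosen with all entries positive (Perron). If moreover $B$ has size $n$, zero diagonal and all these entries equal to $a$, we call it the \emph{path matrix on $n$ sites}; its largest eigenvalue is $2a\cos\frac{\pi}{n+1}$.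
\item[(L4)] The entrywise product of two positive semidefinite matrices is positive semidefinite, and the trace of their ordinary product is nonnegative.
\end{itemize}

Let $N$ be the point-line incidence matrix. Its rows have $m$ ones and its columns $S$ ones, so there are $vm/S$ lines, and
\[
NN^T=A+mI .
\]
For an eigenvalue $\theta$ we write $\lambda=\theta+m\ge0$. The valency corresponds to $\lambda=k+m=mS$, so $k-\theta=mS-\lambda$.

\subsection{Projections and directions}

Let $Z$ be a point or a line. For a line $L$, let $P(Z,L)$ be the set of points of $L$ at distance $d(Z,L)$ from $Z$; as $L$ is a clique, the other points of $L$ are at distance $d(Z,L)+1$. For a point $y$ with $d(y,Z)\ge1$, let $\mathcal T(y,Z)$ be the set of lines on $y$ at distance $d(y,Z)-1$ from $Z$, the lines that lead \emph{toward} $Z$; the other lines on $y$ are at distance $d(y,Z)$.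

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] If $d(x,L)=i$ for a point $x$ and a line $L$, then $i\le D-1$ and $|P(x,L)|=\psi_i$ depends only on $i$. Every $i\in\{0,\dots,D-1\}$ occurs, $1\le\psi_i\le s$, $\psi_0=1$, and $\psi_iu_i(-m)+(S-\psi_i)u_{i+1}(-m)=0$.
\item[(b)] If $d(x,y)=i\ge1$, then $|\mathcal T(y,x)|=\tau_i$ depends only on $i$. With $\tau_0=0$ we have $c_i=\tau_i\psi_{i-1}$ for $i\ge1$, $b_i=(m-\tau_i)(S-\psi_i)$ and $\tau_i\le m-1$ for $i<D$, $\tau_1=1$, and $\tau_D=m$.
\item[(c)] If $x\neq y$ and $d(x',y)=d(x',x)+d(x,y)$, then $\mathcal T(y,x)\subseteq\mathcal T(y,x')$. If $d(x',L)=d(x',x)+d(x,L)$, then $P(x,L)\subseteq P(x',L)$. The sequences $\tau_i$ and $\psi_i$ are nondecreasing.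
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This is where the lines must be Delsarte cliques for the smallest eigenvalue. From $NN^TE_{-m}=0$ we get $N^TE_{-m}=0$, so the function $y\mapsto u_{d(x,y)}$, with $u_j=u_j(-m)$, sums to zero over every line. If $u_D=0$, or if two consecutive cosines vanish, then \eqref{eq:rec} read downward gives $u_0=0$, which is false. A line at distance $D$ from $x$ would give $Su_D=0$, so $i\le D-1$. With $n=|P(x,L)|$ we have $nu_i+(S-n)u_{i+1}=0$. Here $u_i\ne u_{i+1}$, since otherwise $Su_i=0$ and both vanish; so $n=Su_{i+1}/(u_{i+1}-u_i)$ is determined by $i$. Given $i\le D-1$, take $y\in\Gamma_i(x)$ and a neighbor $z\in\Gamma_{i+1}(x)$ of $y$. The line $yz$ is at distance $i$ from $x$ and $z\notin P(x,yz)$, so $\psi_i\le s$.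

(b) The lines on $y$ partition the neighbors of $y$. A line in $\mathcal T(y,x)$ has $\psi_{i-1}$ points in $\Gamma_{i-1}(x)$ and none in $\Gamma_{i+1}(x)$; any other line on $y$ has no point in $\Gamma_{i-1}(x)$ and $S-\psi_i$ points in $\Gamma_{i+1}(x)$. This gives $|\mathcal T(y,x)|=c_i/\psi_{i-1}$ and both formulas. Now $\tau_1=c_1=1$; for $i<D$, $b_i>0$ gives $\tau_i<m$; and $\tau_D=m$ since no line is at distance $D$ from $x$.

(c) A line on $y$ at distance $d(x,y)-1$ from $x$ is at distance at most $d(x',y)-1$ from $x'$, and a point of $L$ at distance $d(x,L)$ from $x$ is at distance at most $d(x',L)$ from $x'$. For monotonicity let $x$ be the first step of a geodesic from $x'$ to $y$, respectively to $L$.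
\end{proof}

\subsection{Pairs of lines}

To relate the two sequences we count points of one line that are near another. Let $d(x,L)=i\ge1$. A line on $x$ is at distance $i-1$ from $L$ exactly when it is at distance $i-1$ from some $p\in P(x,L)$, so $\mathcal T(x,L)=\bigcup_{p\in P(x,L)}\mathcal T(x,p)$. If $y\in L\setminus P(x,L)$ (a nonempty set), then $d(y,x)=d(y,p)+d(p,x)$ for all such $p$, so $\mathcal T(x,L)\subseteq\mathcal T(x,y)$ by Lemma~\ref{lem:local}(c). Hence
\begin{equation}\label{eq:T}
\tau_i\le|\mathcal T(x,L)|\le\tau_{i+1}\qquad(d(x,L)=i\ge1).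
\end{equation}
For lines $M,L$ at distance $j$ put $n(M,L)=|P(M,L)|$. The number of pairs in $M\times L$ at distance $j$ is both $n(M,L)\psi_j$ and $n(L,M)\psi_j$, so $n(M,L)=n(L,M)$.

Let $d(x,L)=j+1$, and count pairs $(M,y)$ with $x\in M$, $y\in L$, $d(y,M)=j$. Such a pair has $d(x,y)=j+1$, so $y\in P(x,L)$ and $M\in\mathcal T(x,y)$; it also has $d(M,L)=j$, so $M\in\mathcal T(x,L)$ and $y\in P(M,L)$. Both descriptions can be reversed, and therefore
\begin{equation}\label{eq:count}
\tau_{j+1}\psi_{j+1}=\sum_{M\in\mathcal T(x,L)}n(M,L)\qquad(d(x,L)=j+1).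
\end{equation}
To use this we need to know $n(M,L)$. Let $d(M,L)=j\ge1$ and $w\in P(L,M)$; then $d(w,L)=j$ and $M\notin\mathcal T(w,L)$. So fix $w,L$ with $d(w,L)=j\ge1$, and consider all lines $M$ on $w$ outside $\mathcal T(w,L)$. They satisfy $d(M,L)=j$ and $P(w,L)\subseteq P(M,L)$; put $R_M=P(M,L)\setminus P(w,L)$, so that $n(M,L)=\psi_j+|R_M|$. A point $y\in L\setminus P(w,L)$ is at distance $j+1$ from $w$, and lies in $R_M$ if and only if $M\in\mathcal T(w,y)$. Since $\mathcal T(w,y)$ has $\tau_{j+1}$ elements and contains $\mathcal T(w,L)$,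
\begin{equation}\label{eq:cover}
\text{each }y\in L\setminus P(w,L)\text{ lies in exactly }e:=\tau_{j+1}-|\mathcal T(w,L)|\text{ of the sets }R_M .
\end{equation}
If $\tau_j=\tau_{j+1}$, then $e=0$ by \eqref{eq:T}, and so
\begin{equation}\label{eq:nconst}
n(M,L)=\psi_j\quad\text{whenever } d(M,L)=j\ge1\text{ and }\tau_j=\tau_{j+1}.
\end{equation}

\begin{lemma}\label{lem:psi}
\begin{enumerate}
\item[(a)] If $1\le j\le D-2$ and $\tau_j=\tau_{j+1}=\tau_{j+2}$, then $\psi_{j+1}=\psi_j$.
\item[(b)] For $0\le j\le D-2$, either $\psi_{j+1}/\tau_{j+2}\le\psi_j/\tau_{j+1}$ or $\psi_{j+1}\ge S/m$. The first alternative holds if $j=0$ or $\tau_j=\tau_{j+1}$.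
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In \eqref{eq:count} there are $\tau_{j+1}$ summands by \eqref{eq:T}, each equal to $\psi_j$ by \eqref{eq:nconst}.

(b) For $j=0$, the lines $M$ in \eqref{eq:count} are different from $L$ and meet $L$, so $n(M,L)=1$ and $\psi_1=|\mathcal T(x,L)|\le\tau_2$. Let $j\ge1$. For a pair $(w,L)$ at distance $j$ call $R_M$ \emph{full} if $R_M=L\setminus P(w,L)$, and let $e'$ be the number of full sets; $e'\le e$ by \eqref{eq:cover}.

Suppose $e'=e$ for all pairs $(w,L)$; this includes the case $\tau_j=\tau_{j+1}$, where $e=0$. Then the non-full sets are empty, so $n(M,L)\in\{\psi_j,S\}$ whenever $d(M,L)=j$. A line $M$ in \eqref{eq:count} contains $x\notin P(L,M)$, so $n(M,L)=n(L,M)<S$ and $n(M,L)=\psi_j$. Thus $\tau_{j+1}\psi_{j+1}=|\mathcal T(x,L)|\psi_j\le\tau_{j+2}\psi_j$.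

Suppose $e'<e$ for some $(w,L)$. Then the non-full sets cover $L\setminus P(w,L)$, and there are at most $m-1$ of them since $\mathcal T(w,L)\ne\emptyset$. So some $M$ has $S>n(M,L)\ge\psi_j+\frac{S-\psi_j}{m-1}\ge\frac Sm$. As $n(L,M)<S$, there is $x\in M\setminus P(L,M)$. Then $d(x,L)=j+1$, and every point of $P(M,L)$ is within distance $j+1$ of $x$, so $\psi_{j+1}\ge n(M,L)\ge S/m$.
\end{proof}

The Johnson graphs, with $\psi_j=\tau_{j+1}$, meet the first alternative with equality. For large $S$ part (b) is a dichotomy: projections are either bounded or a positive fraction of the line. We record the consequences in the form in which they are used.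

\begin{corollary}\label{cor:local}
\begin{enumerate}
\item[(a)] If $\psi_i>\psi_{i-1}$ with $1\le i\le D-1$, then $\tau_j>\tau_{j-1}$ for some $j\in\{i,i+1\}$ with $j\ge2$.
\item[(b)] There is an index $\ell\in\{0,\dots,D-1\}$ such that $\psi_i\le m$ for $i\le\ell$ and $\psi_i\ge S/m$ for $\ell<i\le D-1$.
\item[(c)] $r\le D-1$; $\tau_i=1$ for $1\le i\le r$; $\psi_i=1$ for $0\le i\le r-1$; $\psi_r\le\tau_{r+1}$; and $\tau_{r+1}\ge2$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) For $i\ge2$ this is Lemma~\ref{lem:psi}(a) with $j=i-1$. For $i=1$, Lemma~\ref{lem:psi}(b) gives $\tau_2\ge\psi_1\ge2>\tau_1$.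

(b) Let $\ell\le D-1$ be maximal with $\psi_i\le\tau_{i+1}$ for all $i\le\ell$; it exists as $\psi_0=\tau_1$. If $\ell\le D-2$, the first alternative of Lemma~\ref{lem:psi}(b) with $j=\ell$ would give $\psi_{\ell+1}\le\tau_{\ell+2}$, against maximality. So $\psi_{\ell+1}\ge S/m$, and monotonicity does the rest.

(c) The first three claims follow from $\tau_D=m\ge2$ and monotonicity. For $j=r-1$ the first alternative of Lemma~\ref{lem:psi}(b) holds and gives $\psi_r\le\tau_{r+1}$. If $\tau_{r+1}=1$, then $\psi_r=1$ and $c_{r+1}=1$, against the choice of $r$.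
\end{proof}

\section{A tridiagonal matrix for the spectrum}\label{sec:K}

The recurrence \eqref{eq:rec} carries two eigenvalues that we already know, $k$ and $-m$. Summing cosines over lines removes $-m$, and taking differences removes $k$. What remains is a recurrence of length $D-1$ whose coefficients are constant in the tree-like range.

\begin{proposition}\label{prop:K}
Let $K$ be the symmetric tridiagonal matrix with rows and columns indexed by $0,\dots,D-2$, diagonal entries $d_i$ and entries $o_i>0$ in positions $(i,i+1)$ and $(i+1,i)$, where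
\[
d_i=\psi_i(m-\tau_{i+1})+\tau_{i+1}(S-\psi_{i+1}),\qquad o_i^2=\tau_{i+1}(S-\psi_{i+1})\,\psi_{i+1}(m-\tau_{i+2}).
\]
The eigenvalues of $K$ are the $D-1$ numbers $\lambda=\theta+m$, where $\theta\ne k,-m$ is an eigenvalue of $\Gamma$. If $f$ is the eigenvector of $K$ for $\lambda$ with $f_0=1$ and $\Phi=\sum_if_i^2$, then
\begin{equation}\label{eq:mult}
\mu(\theta)=\frac{v\,k\,(m-1)}{\lambda\,(mS-\lambda)\,\Phi}.
\end{equation}
\end{proposition}

\begin{proof}
Let $F(y)=u_{d(o,y)}$. The sum of $F$ over a line at distance $i$ from $o$ is $W_i=\psi_iu_i+(S-\psi_i)u_{i+1}$, and evaluating $NN^TF=\lambda F$ at a point of $\Gamma_i(o)$ gives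
\begin{equation}\label{eq:W}
\tau_iW_{i-1}+(m-\tau_i)W_i=\lambda u_i\qquad(0\le i\le D),
\end{equation}
where terms with coefficient $0$ are omitted. Put $h_i=u_i-u_{i+1}$ ($0\le i\le D-1$) and $\omega_i=W_i-W_{i+1}$ ($0\le i\le D-2$). Subtracting consecutive instances of the definition of $W_i$ and of \eqref{eq:W} gives
\begin{equation}\label{eq:diff}
\omega_i=\psi_ih_i+(S-\psi_{i+1})h_{i+1},\qquad \lambda h_i=\tau_i\omega_{i-1}+(m-\tau_{i+1})\omega_i ,
\end{equation}
and substituting the second identity into $\lambda$ times the first,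
\begin{equation}\label{eq:omega}
\lambda\omega_i=\psi_i\tau_i\,\omega_{i-1}+d_i\,\omega_i+(S-\psi_{i+1})(m-\tau_{i+2})\,\omega_{i+1}.
\end{equation}
Let $\theta\ne k,-m$. Since $h_0=(k-\theta)/k$ and $\lambda h_0=(m-1)\omega_0$, we have $\omega_0=\lambda(k-\theta)/(k(m-1))\ne0$.

To symmetrize \eqref{eq:omega} put $\zeta_i=k_{i+1}\tau_{i+1}(m-\tau_{i+1})>0$ for $0\le i\le D-2$. From $k_ib_i=k_{i+1}\tau_{i+1}\psi_i$ and $b_{i+1}=(m-\tau_{i+1})(S-\psi_{i+1})$ we get
\begin{equation}\label{eq:zeta}
\zeta_i\psi_i=k_ib_i(m-\tau_{i+1}),\qquad \zeta_i(S-\psi_{i+1})=k_{i+1}b_{i+1}\tau_{i+1},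
\end{equation}
hence $\zeta_i(S-\psi_{i+1})(m-\tau_{i+2})=\zeta_{i+1}\psi_{i+1}\tau_{i+1}$. So \eqref{eq:omega} says that $f_i=\sqrt{\zeta_i/\zeta_0}\;\omega_i/\omega_0$ is an eigenvector of $K$ for $\lambda$, with $f_0=1$. This yields $D-1$ distinct eigenvalues of $K$, which has size $D-1$.

By \eqref{eq:diff} and \eqref{eq:zeta},
\[
\sum_i\zeta_i\omega_i^2=\sum_{i=0}^{D-1}k_ib_ih_i\bigl[(m-\tau_{i+1})\omega_i+\tau_i\omega_{i-1}\bigr]=\lambda\sum_ik_ib_ih_i^2=\lambda(k-\theta)\sum_ik_iu_i^2 .
\]
The last step is the identity $\sum_{yz\text{ edge}}(F(y)-F(z))^2=\langle(kI-A)F,F\rangle$. The left-hand side equals $\zeta_0\omega_0^2\Phi=\lambda^2(k-\theta)^2\Phi/(k(m-1))$, as $\zeta_0=k(m-1)$. Now \eqref{eq:std} gives \eqref{eq:mult}.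
\end{proof}

As a check, for $H(2,q)$ the matrix $K$ is the number $q$, and \eqref{eq:mult} gives the eigenvalue $q-2$ the multiplicity $2(q-1)$. In the tree-like range, Corollary~\ref{cor:local}(c) shows that with
\[
\lambda_0:=s+m-1,\qquad a:=\sqrt{s(m-1)}
\]
we have
\begin{equation}\label{eq:Ktree}
d_i=\lambda_0\ \text{ and }\ o_i=a\quad(0\le i\le r-2),\qquad d_{r-1}=\lambda_0+1-\psi_r .
\end{equation}

The eigenvalue $-m$ is not seen by $K$, but it gives an inequality of its own. Let $\kappa=\dim\ker N$, with $N$ acting on functions on lines, and put $\pi_i=k_iu_i(-m)^2$ and $\Sigma_0=\sum_i\pi_i$. By Lemma~\ref{lem:local},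
\begin{equation}\label{eq:rho}
\pi_0=1,\qquad\pi_{i+1}=\rho_i\pi_i,\qquad\rho_i=\frac{b_i}{c_{i+1}}\Bigl(\frac{\psi_i}{S-\psi_i}\Bigr)^2=\frac{(m-\tau_i)\psi_i}{\tau_{i+1}(S-\psi_i)} .
\end{equation}
With $q=(m-1)/s$ we have $\rho_0=m/s$ and $\rho_i=q$ for $1\le i\le r-1$, so $\pi_i=\frac msq^{i-1}$ for $1\le i\le r$. Since $v/\Sigma_0=\mu(-m)=v-\operatorname{rank}N=v-vm/S+\kappa$, we obtain for $s\ge m$
\begin{equation}\label{eq:kappa}
\kappa=v\Bigl(\frac1{\Sigma_0}-\frac{S-m}S\Bigr)\ge0,\qquad\text{so}\qquad \Sigma_0\le\frac S{S-m}=1+\frac ms\sum_{i\ge0}q^i .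
\end{equation}
The upper bound is the value $\Sigma_0$ would have if the tree-like range went on forever. So the terms $\pi_i$ with $i>r$ together cannot exceed the tail of a geometric series.

\section{The model case $m=2$}\label{sec:m2}

\begin{lemma}\label{lem:m2}
If $m=2$, then $D=r+1$ and $\psi_r\in\{1,2\}$.
\end{lemma}

\begin{proof}
We have $\tau_i=1$ for $1\le i<D$, so $\tau$ rises only at $D$. By Corollary~\ref{cor:local}(a), $\psi_i=1$ for $i\le D-2$. Hence $c_{D-1}=1$ and $r=D-1$, and $\psi_r\le\tau_D=2$.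
\end{proof}

So for $m=2$ the only task is to bound $r$, and there are two cases. The case $\psi_r=1$ is settled, for every $m$, by the Feit--Higman theorem.

\begin{lemma}\label{lem:polygon}
Let $m\ge2$, $s\ge2$, $D=r+1$ and $\psi_r=1$. Then $\Gamma$ is the collinearity graph of a generalized $2D$-gon of order $(s,m-1)$, and $D\in\{2,3,4,6\}$.
\end{lemma}

\begin{proof}
Now $\tau_i=1$ for $1\le i\le D-1$ and $\psi_i=1$ for $0\le i\le D-1$. In the incidence graph, points $x,y$ are at distance $2d(x,y)$, and a point $x$ and a line $L$ are at distance $2d(x,L)+1\le2D-1$, so two lines are at distance at most $2D$. The diameter is therefore $2D$. All degrees are at least $2$, so there are cycles; let $Z$ be a shortest one, of length $2p$. It is isometric: if two vertices of $Z$ were joined by a path shorter than the shorter arc of $Z$ between them, the union of this path and this arc would contain a cycle of length less than $2p$. In particular $p\le2D$. Suppose $p<2D$. The vertex of $Z$ opposite a point $x$ of $Z$ is at distance $p$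 from $x$ and has two neighbors at distance $p-1$. If $p$ is even, it is a point, and $\tau_{p/2}\ge2$ with $1\le p/2\le D-1$. If $p$ is odd, it is a line, and $\psi_{(p-1)/2}\ge2$ with $(p-1)/2\le D-1$. Both are false, so the girth is $4D$. By (FH), which applies as $s\ge2$ and $2D\ge4$, we get $2D\in\{4,6,8,12\}$.
\end{proof}

The hypothesis $s\ge2$ excludes exactly the order $(1,1)$ when $m=2$, that is, the even cycles.

If $m=2$ and $\psi_r=2$, then by \eqref{eq:Ktree} $K-SI$ is the path matrix on $r$ sites with $a=\sqrt s$, except that the last diagonal entry is $-1$ instead of $0$. The spectrum of a path matrix is symmetric about $0$; the defect destroys the symmetry, but only slightly, and this conflicts with integrality. For $r=2$ the two eigenvalues of $K-SI$ add up to the trace $-1$, and nothing is gained. The first case in which the mechanism works is $r=3$.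

\begin{example}\label{ex:r3}
There is no such graph with $m=2$, $r=3$, $\psi_3=2$ and $s\ge6$. Here $D=4$, and
\[
K-SI=\begin{pmatrix}0&\sqrt s&0\\ \sqrt s&0&\sqrt s\\ 0&\sqrt s&-1\end{pmatrix}
\]
has characteristic polynomial $\chi(y)=y(y^2-2s)+(y^2-s)$. At $y=-2\sqrt s,\,-\sqrt{2s},\,-1,\,0,\,\sqrt{3s/2},\,\sqrt{2s}$ the signs of $\chi$ are $-,+,+,-,-,+$. So the roots $y_1>y_2>y_3$ satisfy $y_1^2/s\in(\frac32,2)$, $y_2\in(-1,0)$, $y_3^2/s\in(2,4)$, and
\[
y_1+y_3=-1-y_2\in(-1,0).
\]
The eigenvector is $f=(1,\,y/\sqrt s,\,y^2/s-1)$, so $\Phi=2-X+X^2$ with $X=y^2/s$, and by \eqref{eq:mult} the multiplicity is inversely proportional to $(S^2-y^2)\Phi$. This quantity is less than $2S^2$ at $y_2$, more than $\frac{11}4(s^2+1)$ at $y_1$, and more than $4(s-1)^2$ at $y_3$; for $s\ge6$ the last two bounds are at least $2S^2$. Hence the eigenvalues $\theta_1,\theta_3$ of $\Gamma$ belonging to $y_1,y_3$ have smaller multiplicity than $\theta_2$. Their conjugates are not $\theta_2$, and not the rational eigenvalues $k,-2$; so the set $\{\theta_1,\theta_3\}$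 is closed under conjugation and $\theta_1+\theta_3$ is an integer. Then $y_1+y_3=\theta_1+\theta_3+4-2S$ is an integer in $(-1,0)$, which is absurd.
\end{example}

Section~\ref{sec:r} runs this argument for all large $r$. It needs $K$ to be a path matrix with a bounded defect at its end. For $m\ge3$ this is not given in advance: after index $r$ the parameters may rise and stall several times. The next two sections remove this obstacle.

\section{The diameter is at most a multiple of $r+1$}\label{sec:doubling}

The idea is that a parameter that has just risen at index $i$ cannot stay constant up to about $2i$. If it did, we could split a geodesic of length about $2i$ at a point $w$ near its middle, and find a point $a$ at distance $i$ from $w$ such that both the lines on $w$ leading toward one end and those leading toward the other end lead toward $a$. These two families are disjoint, and together they are too many.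

\begin{lemma}\label{lem:stall}
\begin{enumerate}
\item[(a)] If $1\le i\le n\le D-1$ and $\psi_{i-1}<\psi_i=\psi_n$, then $n\le2i-1$.
\item[(b)] If $2\le i\le n\le D$, $\tau_{i-1}<\tau_i=\tau_n$ and $\psi_{i-1}=\psi_{n-1}$, then $n\le2i-2$.
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (7,-1.5)--(7,1.5) node[above]{$L_0$};
\draw[thick] (2.7,1.02)--(4.3,-1.22) node[below]{$U$};
\draw[dashed] (0,0)--node[above]{$i$}(3,0.6);
\draw[dashed] (3,0.6)--node[above]{$i$}(7,0.9);
\draw[dashed] (4,-0.8)--node[below]{$i-1$}(7,-0.9);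
\draw[dashed] (4,-0.8)--node[above]{$i$}(7,0.9);
\fill (0,0) circle (2pt) node[left]{$p$};
\fill (3,0.6) circle (2pt) node[above right]{$z$};
\fill (4,-0.8) circle (2pt) node[left]{$w$};
\fill (7,0.9) circle (2pt) node[right]{$a$};
\fill (7,-0.9) circle (2pt) node[right]{$q$};
\end{tikzpicture}
\caption{The configuration that bounds a stall of $\psi$. Solid segments are lines of the geometry, dashed segments are geodesics labeled with their lengths. The line $L_0$ is at distance $2i$ from $p$ and $d(p,w)=i+1$. Every line $U$ on $w$ leading toward $p$, and every line on $w$ leading toward $q$, also leads toward $a$.}\label{fig:stall}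
\end{figure}

\begin{proof}
(a) Suppose $n\ge2i$; then $2i\le D-1$ and $\psi_{2i}=\psi_i$ by monotonicity. Take a point $p$ and a line $L_0$ at distance $2i$, and a point $w$ on a geodesic from $p$ to $L_0$ with $d(p,w)=i+1$ and $d(w,L_0)=i-1$ (Figure~\ref{fig:stall}). By Lemma~\ref{lem:local}(c), $P(w,L_0)\subseteq P(p,L_0)$, and the rise $\psi_{i-1}<\psi_{2i}$ provides $a\in P(p,L_0)\setminus P(w,L_0)$; then $d(a,w)=i$.

Let $U\in\mathcal T(w,p)$ and $z\in P(p,U)$. Then $d(p,z)=i$, so $d(z,L_0)\ge i$, and $z\sim w$ gives $d(z,L_0)=i$. Hence $P(z,L_0)\subseteq P(p,L_0)$, and the stall $\psi_i=\psi_{2i}$ makes this an equality. So $d(a,z)=i$. Thus $U$ has at least $\psi_i+1$ points at distance $i$ from $a$, namely $w$ and the $\psi_i$ points of $P(p,U)$. This excludes $d(a,U)=i$, so $U\in\mathcal T(w,a)$. We have shown $\mathcal T(w,p)\subseteq\mathcal T(w,a)$.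

If $i=1$, then $w,a\in L_0$ and $\mathcal T(w,a)=\{L_0\}$; but the lines of $\mathcal T(w,p)\neq\emptyset$ are at distance $1$ from $p$, while $d(p,L_0)=2$. If $i\ge2$, take $q\in P(w,L_0)$. Since $d(w,a)=d(w,q)+d(q,a)$, also $\mathcal T(w,q)\subseteq\mathcal T(w,a)$. A line of $\mathcal T(w,q)$ has a point at distance $i-2$ from $q$, hence at distance at least $i+2$ from $p$ because $d(p,q)=2i$, whereas all points on a line of $\mathcal T(w,p)$ are within distance $i+1$ of $p$. So the two families are disjoint and $\tau_i\ge\tau_{i+1}+\tau_{i-1}>\tau_i$, a contradiction.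

(b) Suppose $n\ge2i-1$; then $\tau_{2i-1}=\tau_i$ and $\psi_{2i-2}=\psi_{i-1}$. Take $d(y,p)=2i-1$ and $w$ on a geodesic with $d(y,w)=i-1$, $d(w,p)=i$. Since $\mathcal T(y,w)\subseteq\mathcal T(y,p)$ and $\tau_{i-1}<\tau_{2i-1}$, there is $L_0\in\mathcal T(y,p)\setminus\mathcal T(y,w)$. Then $d(p,L_0)=2i-2$, $d(w,L_0)=i-1$, and $y\in P(w,L_0)\setminus P(p,L_0)$. The sets $P(w,L_0)$ and $P(p,L_0)$ have the same size $\psi_{i-1}=\psi_{2i-2}$, so there is $a\in P(p,L_0)\setminus P(w,L_0)$, and $d(a,w)=i$.

Let $U\in\mathcal T(w,p)$ and $z\in P(p,U)$. Then $d(p,z)=i-1$ and $d(y,z)=i$. The inclusion $\mathcal T(y,z)\subseteq\mathcal T(y,p)$ is an equality since $\tau_i=\tau_{2i-1}$, so $L_0\in\mathcal T(y,z)$ and $d(z,L_0)=i-1$. Then $P(z,L_0)\subseteq P(p,L_0)$, again with equality, so $d(a,z)=i-1$ and $U\in\mathcal T(w,a)$. Since $d(w,a)=d(w,y)+d(y,a)$, also $\mathcal T(w,y)\subseteq\mathcal T(w,a)$. A line of $\mathcal T(w,y)$ has a point at distance $i-2$ from $y$, hence at least $i+1$ from $p$, and a line of $\mathcal T(w,p)$ has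 no such point. So $\tau_i\ge\tau_i+\tau_{i-1}>\tau_i$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:doubling}]
We order all rises of the two sequences on one time axis. A \emph{$\tau$-rise at $i$} ($2\le i\le D$, $\tau_i>\tau_{i-1}$) has time $i$; a \emph{$\psi$-rise at $i$} ($1\le i\le D-1$, $\psi_i>\psi_{i-1}$) has time $i+\frac12$. The last event is the $\tau$-rise at $D$, and the first has time at most $r+1$, since $\tau_{r+1}>\tau_r$. There are at most $m-1$ $\tau$-rises. The value of $\psi$ is not bounded in terms of $m$, but the number of its rises is: by Corollary~\ref{cor:local}(a) a $\psi$-rise at $i$ can be charged to a $\tau$-rise at $i$ or $i+1$, and each $\tau$-rise is charged at most twice. So there are at most $3(m-1)$ events. We show that each event but the last is followed by one whose time is at most twice as large; then $D\le2^{3(m-1)-1}(r+1)$.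

Consider a $\psi$-rise at $i$, and let $n\le D-1$ be maximal with $\psi_n=\psi_i$. Then $n+1\le2i$ by Lemma~\ref{lem:stall}(a). At $n+1>i$ there is a $\psi$-rise if $n<D-1$ and a $\tau$-rise if $n=D-1$; its time lies in $(i+\frac12,\,2i+\frac12]$.

Consider a $\tau$-rise at $i<D$, and let $n$ be maximal with $\tau_n=\tau_i$; then $n<D$ and there is a $\tau$-rise at $n+1$. If $\psi_{n-1}=\psi_{i-1}$, then $n+1\le2i-1$ by Lemma~\ref{lem:stall}(b). Otherwise let $j\in[i,n-1]$ be minimal with $\psi_j>\psi_{i-1}$. Then $\tau_j=\tau_i$ and $\psi_{j-1}=\psi_{i-1}$, so $j\le2i-2$ by Lemma~\ref{lem:stall}(b), and the $\psi$-rise at $j$ has time in $(i,2i)$.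
\end{proof}

\section{Long lines and $r\ge3$ force $D\le r+2$}\label{sec:reduction}

From here on, ``$s$ large'' means that $s$ exceeds a constant depending only on $m$, and the constants implied by $O(\cdot)$ depend only on $m$; none of them depends on $r$ or $D$. The goal of this section is the following.

\begin{proposition}\label{prop:shape}
Let $r\ge3$ and let $s$ be large (for $m=2$, any $s$). Put $\psi=\psi_r$. Then either
\begin{enumerate}
\item[(I)] $D=r+1$ and $\psi\le m$; or
\item[(II)] $D=r+2$, and with $t=\tau_{r+1}$, $Y=S-\psi_{r+1}$ we have $2\le\psi\le t<m$, $(m-t)\psi=m-\psi$ and $tY=S-m$.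
\end{enumerate}
\end{proposition}

If $D=r+1$, then $\psi\le\tau_D=m$ by Corollary~\ref{cor:local}(c), and for $m=2$ we have Lemma~\ref{lem:m2}. So let $m\ge3$ and $r\ge3$ in the rest of the section. The plan is to show that all eigenvalues of $K$ are at most about $S$; since each further index beyond $r$ contributes large entries to $K$, this limits $D$. The driving force is a lower bound for multiplicities that grows like a power of $s$ with exponent proportional to $r$, hence, by Theorem~\ref{thm:doubling}, to $D$.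

\subsection{Multiplicities are large}

\begin{lemma}\label{lem:tree}
Let $m\ge3$, $r\ge3$ and $h=\lfloor(r-1)/2\rfloor$. Every eigenvalue $\theta\ne k,-m$ has $\mu(\theta)\ge k_h\ge s^{h}$, and $\kappa=0$ or $\kappa\ge k_h\ge s^h$. Moreover $h\ge(r+1)/5$.
\end{lemma}

\begin{proof}
Both numbers are ranks of positive semidefinite matrices $G$ indexed by lines. In the first case let $G=N^TE_\theta N=(N^TE_\theta)(N^TE_\theta)^T$; its rank is that of $E_\theta NN^TE_\theta=\lambda E_\theta$, which is $\mu(\theta)$ as $\lambda\ne0$. In the second case let $G$ be the orthogonal projection onto $\ker N$, assume $G\neq 0$, and put $\lambda=0$. Then $G=I-N^T\phi(A+mI)N$ for a polynomial $\phi$ with $\phi(\nu)=1/\nu$ at the nonzero eigenvalues $\nu$ of $NN^T$. In both cases $N^TNG=\lambda G$ with $\lambda<mS$, and the entry $G(M,L)$ is determined by whether $M=L$ and by the distribution of distances in $M\times L$. We shall find $k_h$ vectors that are pairwise $G$-orthogonal with positive $G$-norm.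

\emph{Step 1: entries of $G$ for nearby lines.} Let $M\ne L$ and $d(M,L)=j\le r-1$. Then $n(M,L)=1$: for $j=0$ because two lines meet in at most one point, for $j\ge1$ by \eqref{eq:nconst}. Let $P(L,M)=\{w\}$. One point of $L$ is at distance $j$ from $w$, and $s$ points are at distance $j+1$. Each of the other $s$ points of $M$ is at distance $j+1\le D-1$ from $L$, so it has $\psi_{j+1}$ points of $L$ at distance $j+1$ and $S-\psi_{j+1}$ at distance $j+2$. Hence $G(M,L)=g_j$ depends only on $j$. The diagonal entries have a common value $g$, and $g>0$ as $G\ne0$ is positive semidefinite. A line meets $S(m-1)$ other lines, so the diagonal of $N^TNG=\lambda G$ reads $Sg+S(m-1)g_0=\lambda g$, and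
\[
g-g_0=g\,\frac{mS-\lambda}{S(m-1)}>0 .
\]

\emph{Step 2: the ball of radius $h$ is a tree of lines.} Fix a point $o$. For $p\in\Gamma_h(o)$ let $\mathcal T(p,o)=\{K_p\}$. Let $p\ne p'$ in $\Gamma_h(o)$ and $j=d(p,p')$, so $1\le j\le2h\le r-1$. We claim that $\mathcal T(p,p')=\{K_p\}$. As $\tau_j=1$, suppose $K_p\notin\mathcal T(p,p')$, and let $p=o_0,o_1,\dots,o_h=o$ be a geodesic; $K_p$ is the line $o_0o_1$. We show by induction that $d(p',o_i)=j+i$ as long as $i\le h$ and $j+i\le r$. Let this hold up to some $i<h$ with $j+i\le r-1$. The line $o_io_{i+1}$ is not in $\mathcal T(o_i,p')$: for $i=0$ by assumption, and for $i\ge1$ because the unique member of $\mathcal T(o_i,p')$ is $o_{i-1}o_i$, and $o_{i-1}\not\sim o_{i+1}$. So $o_io_{i+1}$ is at distance $j+i$ from $p'$, with $o_i$ as the only nearest point since $\psi_{j+i}=1$, and $d(p',o_{i+1})=j+i+1$. Now take $i=\min(h,r-j)$. Going through $o$ gives $j+i=d(p',o_i)\le h+(h-i)$, that is, $j+2i\le2h$. For $i=h$ this says $j\le0$, and for $i=r-j$ it says $r+i\le2h\le r-1$. Both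 are false.

\emph{Step 3: the vectors.} As $m\ge3$, each $p\in\Gamma_h(o)$ lies on two distinct lines $M_p,M'_p$ other than $K_p$. For $p\ne p'$ as in Step 2, $M_p\notin\mathcal T(p,p')$, so $d(p',M_p)=j$ and $P(p',M_p)=\{p\}$. Hence $\mathcal T(p',M_p)=\mathcal T(p',p)=\{K_{p'}\}$, which does not contain $M_{p'}$, and $d(M_p,M_{p'})=j$. The argument used only $M_p\ne K_p$ and $M_{p'}\ne K_{p'}$, so all four pairs in $\{M_p,M_p'\}\times\{M_{p'},M'_{p'}\}$ are at distance $j$. For the vectors $\xi_p=\mathbf 1_{M_p}-\mathbf 1_{M'_p}$ we get $\langle\xi_p,G\xi_{p'}\rangle=g_j-g_j-g_j+g_j=0$ and $\langle\xi_p,G\xi_p\rangle=2(g-g_0)>0$. So $\operatorname{rank}G\ge k_h=ms\,((m-1)s)^{h-1}\ge s^h$.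

Finally, $h=1\ge\frac45$ for $r=3$, and $h\ge\frac{r-2}2\ge\frac{r+1}5$ for $r\ge4$.
\end{proof}

\subsection{The eigenvalues cluster near multiples of $S$}

Put $\Lambda=\Lambda(\theta)=\lambda/S\in[0,m]$ and $\delta=1/(100m^2)$. In $H(m,q)$, with eigenvalues $m(q-1)-qi$, the values of $\Lambda$ are the integers $0,\dots,m$. The next lemma says that this is approximately true here. The reason is that for $i\le\ell$ almost all points of a line at distance $i$ are at distance $i+1$, so $W_i\approx Su_{i+1}$ and \eqref{eq:W} becomes $(m-\tau_i)u_{i+1}\approx(\Lambda-\tau_i)u_i$. If $\Lambda$ stays away from the integers, the cosines decay at a rate independent of $s$, which makes the multiplicity too small.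

\begin{lemma}\label{lem:A}
For $s$ large, every eigenvalue $\theta\ne k$ satisfies $|\Lambda-j|<\delta$ for some $j\in\{0,1,\dots,m-1\}$.
\end{lemma}

\begin{proof}
Suppose $|\Lambda-j|\ge\delta$ for all these $j$; then $\theta\ne-m$. Put $U_i=W_i/S$ and $\varepsilon=\delta/(2m)$. The definition of $W_i$ and \eqref{eq:W} give
\[
u_{i+1}-U_i=\frac{\psi_i}{S-\psi_i}(U_i-u_i),\qquad (m-\tau_i)U_i=(\Lambda-\tau_i)u_i+\tau_i(u_i-U_{i-1}).
\]
Let $\ell$ be as in Corollary~\ref{cor:local}(b). We claim that for $0\le i\le\ell$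
\[
|u_{i+1}-U_i|\le\varepsilon|u_{i+1}|,\qquad|u_{i+1}|\ge\frac\delta{4m}|u_i| .
\]
Assume the claim for $i-1$ (nothing is needed for $i=0$, as $\tau_0=0$). Since $\tau_i\in\{0,\dots,m-1\}$, the second identity gives $m|U_i|\ge(\delta-m\varepsilon)|u_i|$, so $|U_i|\ge\frac\delta{2m}|u_i|$. Since $\psi_i\le m$, the first gives $|u_{i+1}-U_i|\le\frac m{S-m}(1+\frac{2m}\delta)|U_i|\le\frac\varepsilon2|U_i|$ for $s$ large. Hence $|u_{i+1}|\ge\frac12|U_i|$, and both inequalities follow. So $|u_{\ell+1}|\ge(\delta/4m)^{\ell+1}\ge(\delta/4m)^D$.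

The sphere $\Gamma_{\ell+1}$ holds a large share of the points. For $i\le\ell$ we have $k_{i+1}/k_i=b_i/c_{i+1}\ge(S-m)/m^2\ge1$ for $s$ large, and for $\ell<i<D$ we have $k_{i+1}/k_i\le mS/\psi_i\le m^2$. Thus $v\le(D+1)m^{2D}k_{\ell+1}$, and by \eqref{eq:std}
\[
\mu(\theta)\le\frac v{k_{\ell+1}u_{\ell+1}^2}\le(D+1)\,m^{2D}\Bigl(\frac{4m}\delta\Bigr)^{2D}\le C_1^D,\qquad C_1=2m^2\Bigl(\frac{4m}{\delta}\Bigr)^2 .
\]
Lemma~\ref{lem:tree} and Theorem~\ref{thm:doubling} give $s^{(r+1)/5}\le C_1^{2^{3m}(r+1)}$. The factor $r+1$ cancels, and $s\le C_1^{5\cdot2^{3m}}$, which is false for $s$ large.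
\end{proof}

Next we exclude the clusters at $2,\dots,m-1$. This needs the tree-like range, since the Hamming graphs have all clusters. For $r\ge3$ the cosines $u_1,u_2,u_3$ are nearly a geometric progression with ratio $Z/(m-1)$, where $Z\approx\Lambda-1$. The squares of the cosines of one eigenvalue are a convex combination of the cosine sequences of all eigenvalues, and they are nearly a geometric progression with ratio $Z^2/(m-1)^2$. Three terms determine a variance, which here is nearly zero; so the spectrum is nearly closed under the map $Z\mapsto Z^2/(m-1)$. This map fixes $0$ and $m-1$ and moves everything in between downward, which the lowest cluster above $\Lambda\approx 1$ cannot survive.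

\begin{lemma}\label{lem:B}
For $s$ large, every eigenvalue $\theta\ne k$ satisfies $\Lambda\le1+\delta$.
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:A} there is a least $T\in\{2,\dots,m-1\}$ such that some eigenvalue $\theta_*\ne k$ has $|\Lambda(\theta_*)-T|<\delta$. Put $\nu_j=u_j(\theta_*)^2$, and for each eigenvalue $\theta$ let
\[
p_\theta=\frac{\mu(\theta)}v\sum_jk_j\nu_ju_j(\theta).
\]
By \eqref{eq:std}, $p_\theta$ is a positive multiple of the trace of $(E_{\theta_*}\circ E_{\theta_*})E_\theta$, where $\circ$ is the entrywise product, so $p_\theta\ge0$ by (L4). With $\mathbb E[\,\cdot\,]=\sum_\theta p_\theta(\cdot)$, the orthogonality relation in \eqref{eq:std} gives $\mathbb E[u_i]=\nu_i$; in particular $\mathbb E[1]=1$, so $\mathbb E$ is an expectation.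

Since $r\ge3$, we have $c_1=c_2=1$, $b_1=b_2=(m-1)s$ and $a_1=a_2=s-1$. Put $z=\theta-s+1$ and $Z=z/s$, so $|Z|\le m+1$. Then \eqref{eq:rec} gives
\begin{equation}\label{eq:u123}
zu_1=b_1u_2+1,\qquad zu_2=b_1u_3+u_1,\qquad z^2u_1=b_1^2u_3+b_1u_1+z .
\end{equation}
The progression starts at $u_1$, not at $u_0$, so we weight by $\lambda/s=mu_1+m/s$, which is nonnegative. By \eqref{eq:u123} and $|u_i|\le1$,
\[
\frac\lambda sZ=m(m-1)u_2+O(\tfrac1s),\qquad\frac\lambda sZ^2=m(m-1)^2u_3+O(\tfrac1s).
\]
For $\theta_*$, with $Z_*=Z(\theta_*)$, \eqref{eq:u123} gives $u_2=\frac{Z_*}{m-1}u_1+O(\frac1s)$ and $u_3=\frac{Z_*^2}{(m-1)^2}u_1+O(\frac1s)$. With $\xi=Z_*^2/(m-1)$ this yields $(m-1)\nu_2=\xi\nu_1+O(\frac1s)$ and $(m-1)^2\nu_3=\xi^2\nu_1+O(\frac1s)$. Therefore the expectations of $\frac\lambda s$, $\frac\lambda sZ$, $\frac\lambda sZ^2$ are $m\nu_1$, $m\nu_1\xi$, $m\nu_1\xi^2$ up to $O(\frac1s)$, and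
\[
\mathbb E\Bigl[\frac\lambda s(Z-\xi)^2\Bigr]=m\nu_1(\xi^2-2\xi^2+\xi^2)+O(\tfrac1s)=O(\tfrac1s).
\]
On the other hand $\theta_*\ge(2-\delta)S-m\ge s$ for $s$ large, so $u_1(\theta_*)\ge\frac1m$ and $\mathbb E[\frac\lambda s]=m\nu_1+\frac ms\ge\frac1m$. As the weights $p_\theta\lambda/s$ are nonnegative with total at least $\frac1m$, some eigenvalue $\theta'$ has $|Z(\theta')-\xi|=O(s^{-1/2})$.

We have $\Lambda=1+\frac{z+m-2}{s+1}=1+Z+O(\frac1s)$, so $|Z_*-(T-1)|\le2\delta$ for $s$ large. Hence
\[
\frac{(1-2\delta)^2}{m-1}\le\xi\le\frac{(T-1)^2}{m-1}+5\delta=T-1-\frac{(T-1)(m-T)}{m-1}+5\delta\le T-\frac32+5\delta ,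
\]
because $(T-1)(m-T)$ is concave in $T$ and equals $m-2\ge\frac{m-1}2$ at $T=2$ and at $T=m-1$. So $\Lambda(\theta')=1+\xi+O(s^{-1/2})$ lies in $[1+\frac1{2m},\,T-\frac14]$ for $s$ large. In particular $\theta'\ne k$, since $\Lambda(k)=m$. By Lemma~\ref{lem:A}, $\Lambda(\theta')$ is within $\delta$ of an integer $j$, and $1<j<T$. This contradicts the minimality of $T$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:shape}}

Let $m\ge3$, $D\ge r+2$ and $s$ large, and write $\psi=\psi_r$, $t=\tau_{r+1}$, $\Psi=\psi_{r+1}$, $Y=S-\Psi$. Then $\psi\le t$ and $2\le t\le m-1$. By Lemmas~\ref{lem:A} and \ref{lem:B}, $\lambda_{\max}(K)\le(1+\delta)S$, and each eigenvalue of $K$ is within $\delta S$ of $0$ or of $S$.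

\emph{Both $\Psi$ and $Y$ are of order $S$.} By (L1), $2Y\le d_r=\psi(m-t)+tY\le(1+\delta)S$, so $Y\le\frac{1+\delta}2S$ and $\Psi\ge\frac{1-\delta}2S$. The matrix $K$ gives no lower bound for $Y$; for this we use the eigenvalue $-m$. By \eqref{eq:rho},
\[
\Sigma_0\ge1+\frac ms\sum_{i<r}q^i+\frac msq^{r-1}\rho_r(1+\rho_{r+1}),
\]
with equality if $D=r+2$. Comparing with \eqref{eq:kappa},
\begin{equation}\label{eq:tail}
\rho_r(1+\rho_{r+1})\le\frac q{1-q}=\frac{m-1}{S-m}.
\end{equation}
Since $\rho_r=\frac{(m-1)\psi}{t(S-\psi)}\ge\frac{m-1}{ms}$, we get $1+\rho_{r+1}\le\frac{ms}{S-m}\le2m$. Since $\rho_{r+1}=\frac{(m-t)\Psi}{\tau_{r+2}Y}\ge\frac\Psi{mY}$, we get $\frac SY=1+\frac\Psi Y\le1+m(2m-1)\le3m^2$, that is, $Y\ge\frac S{3m^2}$.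

\emph{$D=r+2$.} Suppose $D\ge r+3$, so that $t':=\tau_{r+2}\le m-1$ and $r+1$ is an index of $K$. With $\mathbf z=(\sqrt{tY},\sqrt{\Psi(m-t')})^T$, the principal submatrix of $K$ on $\{r,r+1\}$ equals $\mathbf z\mathbf z^T+\operatorname{diag}(\psi(m-t),\,t'(S-\psi_{r+2}))$. By (L1),
\[
(1+\delta)S\ge\|\mathbf z\|^2\ge2Y+\Psi=S+Y\ge S\Bigl(1+\frac1{3m^2}\Bigr),
\]
which contradicts $\delta<\frac1{3m^2}$. So $D=r+2$, $\tau_{r+2}=m$, and $r$ is the last index of $K$.

\emph{$tY$ is close to $S$.} The last row of $K$ is almost decoupled: $o_{r-1}^2=\psi(S-\psi)(m-t)\le m^2S$. By (L2) with the last basis vector, $K$ has an eigenvalue within $m\sqrt S$ of $d_r\ge tY\ge\frac{2S}{3m^2}$. For $s$ large this eigenvalue exceeds $\delta S$, so it is within $\delta S$ of $S$. As $0\le d_r-tY\le m^2$, we get $|tY/S-1|\le2\delta$ for $s$ large.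

\emph{$\kappa=0$.} To turn the approximation into an identity, we show that \eqref{eq:tail} is an equality. Put $\Delta=\frac S{S-m}-\Sigma_0\ge0$. By \eqref{eq:kappa}, $\kappa=v\Delta/(\Sigma_0\frac S{S-m})\le v\Delta$, and $\Delta\le\frac ms\sum_{i\ge r}q^i\le\frac{2m}sq^r$ once $q\le\frac12$. Further, $k_r=ms((m-1)s)^{r-1}$, $\sum_{i\le r}k_i\le2k_r$ because the $k_i$ at least double up to $r$, $k_{r+1}\le msk_r$, and $k_{r+2}=k_{r+1}\frac{(m-t)Y}{m\Psi}\le2k_{r+1}$ because $\frac Y\Psi\le\frac{1+\delta}{1-\delta}$. So $v\le5msk_r$, and the powers of $s$ cancel: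
\[
\kappa\le5ms\cdot ms((m-1)s)^{r-1}\cdot\frac{2m}s\Bigl(\frac{m-1}s\Bigr)^r=10m^3(m-1)^{2r-1}\le(2m^2)^{r+1}.
\]
If $\kappa>0$, Lemma~\ref{lem:tree} gives $s^{(r+1)/5}\le(2m^2)^{r+1}$, which is false for $s>(2m^2)^5$.

\emph{The identities.} Now $\Delta=0$ and equality holds in \eqref{eq:tail}. Since $1+\rho_{r+1}=\frac{mY+(m-t)(S-Y)}{mY}=\frac{tY+(m-t)S}{mY}$, this reads $\psi(S-m)\bigl(tY+(m-t)S\bigr)=mtY(S-\psi)$. Using $m(S-\psi)-\psi(S-m)=S(m-\psi)$, we get
\[
tY(m-\psi)=(m-t)\psi(S-m),\qquad\text{so}\qquad\frac{(m-t)\psi}{m-\psi}=\frac{tY/S}{1-m/S}.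
\]
The right-hand side is within $3\delta<\frac1m$ of $1$ for $s$ large. The left-hand side is a fraction with denominator $m-\psi\in\{1,\dots,m-1\}$, so it is $1$ or differs from $1$ by more than $\frac1m$. Hence $(m-t)\psi=m-\psi$ and $tY=S-m$. Finally $\psi=1$ would give $t=1$, so $\psi\ge2$. This is case (II). \qed

\section{Bounding the length of the tree-like range}\label{sec:r}

\begin{proposition}\label{prop:r}
There is a constant $R(m)$ such that for $s$ large, in case \textup{(II)} and in case \textup{(I)} with $\psi\ge2$, we have $r\le R(m)$.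
\end{proposition}

By \eqref{eq:Ktree}, $K=\lambda_0I+J+V$, where $J$ is symmetric tridiagonal with zero diagonal, $V$ is diagonal, and:
\begin{itemize}
\item in case (I), the size is $n=r$, $J$ is the path matrix with entries $a$, and $V=\operatorname{diag}(0,\dots,0,1-\psi)$;
\item in case (II), the size is $n=r+1$, the entries of $J$ next to the diagonal are $a,\dots,a,\gamma$ with $\gamma^2=\psi(S-\psi)(m-t)=(S-\psi)(m-\psi)$, and $V=\operatorname{diag}(0,\dots,0,1-\psi,2-m-\psi)$, because $d_r=(m-\psi)+(S-m)=\lambda_0+2-m-\psi$.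
\end{itemize}
Coordinates are indexed by $0,\dots,n-1$, and $V_i$ is the $i$th diagonal entry of $V$. All $V_i$ lie in $[-2m,0]$. As $\psi\ge2$, we have $V\ne0$ and $\gamma<a$. Let $y_1>\dots>y_n$ be the eigenvalues of $J+V$, let $\theta_j=\lambda_0+y_j-m$ be the corresponding eigenvalues of $\Gamma$, and let $\Phi_j$ be the value of $\Phi$ in \eqref{eq:mult}. Conjugation by $\operatorname{diag}((-1)^i)$ turns $J+V$ into $-(J-V)$. So $J-V$ has eigenvalues $-y_j$, and its eigenvectors differ from those of $J+V$ only in signs. This lets us treat the bottom of the spectrum of $J+V$ as the top of the spectrum of $J-V$.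

We take $s$ so large that $a\ge200m$ (so $|V_i|\le0.01a$), that $\gamma^2\ge s/2$ in case (II), and that
\begin{equation}\label{eq:ratio}
\text{the function }(\lambda_0+y)(mS-\lambda_0-y)\text{ varies by a factor less than $2$ on }[-2a,2a];
\end{equation}
the last holds for $s$ large as the two factors are $s(1+O(s^{-1/2}))$ and $(m-1)s(1+O(s^{-1/2}))$. We assume $r\ge16$. Let $\sigma\in\{1,-1\}$. If $2a\cos\varphi$, $0<\varphi<\pi$, is an eigenvalue of $J+\sigma V$ with eigenvector $f$, $f_0=1$, then rows $0,\dots,r-2$ read $2\cos\varphi\,f_i=f_{i-1}+f_{i+1}$ with $f_{-1}=0$, so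
\begin{equation}\label{eq:sin}
f_i=\frac{\sin(i+1)\varphi}{\sin\varphi}\quad(0\le i\le r-1),\qquad\sum_{i=1}^r\sin^2i\varphi=\frac r2-\frac{\sin r\varphi\,\cos(r+1)\varphi}{2\sin\varphi}.
\end{equation}
The second identity follows from $2\sin^2i\varphi=1-\cos2i\varphi$ by summing $2\sin\varphi\cos2i\varphi=\sin(2i+1)\varphi-\sin(2i-1)\varphi$.

\subsection{The sum of the extreme eigenvalues}

If $V$ were $0$, we would have $y_1+y_n=0$; this is what happens for generalized polygons, and it is why they need (FH). A nonzero $V\preceq0$ pushes both extreme eigenvalues down, but it sits at the end of the path, where the extreme eigenvectors have size about $r^{-3/2}$.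

\begin{lemma}\label{lem:sum}
All $|y_j|<2a$, and if $r^3>544\pi^2m$, then $-1<y_1+y_n<0$.
\end{lemma}

\begin{proof}
Let $y^*=-y_n=\lambda_{\max}(J-V)$, and let $\eta$ and $\eta^+$ be the positive unit top eigenvectors of $J-V$ and $J+V$. By (L1), $y^*\ge\langle\eta^+,(J-V)\eta^+\rangle=y_1+2\langle\eta^+,-V\eta^+\rangle>y_1$, where $V\ne0$ is used, and $y_1\ge\langle\eta,(J+V)\eta\rangle=y^*-2\langle\eta,-V\eta\rangle$. Thus
\begin{equation}\label{eq:gap}
0<y^*-y_1\le4m(\eta_{r-1}^2+\eta_r^2),
\end{equation}
with $\eta_r:=0$ in case (I). Since $J-V\succeq J$ and $J$ contains the path matrix on the sites $0,\dots,r-1$, we have $y^*\ge2a\cos\frac\pi{r+1}\ge1.9a$.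

The vector $\eta$ decreases at the end: $\eta_r\le0.6\,\eta_{r-1}$ and $\eta_{r-2}\ge1.2\,\eta_{r-1}$. In case (I) the last row gives $a\eta_{r-2}=(y^*-|V_{r-1}|)\eta_{r-1}\ge1.89a\,\eta_{r-1}$. In case (II) the last row gives $\eta_r=\gamma\eta_{r-1}/(y^*-|V_r|)\le\eta_{r-1}/1.89\le0.6\,\eta_{r-1}$, and row $r-1$ gives $a\eta_{r-2}=(y^*-|V_{r-1}|)\eta_{r-1}-\gamma\eta_r\ge(1.89-0.6)a\,\eta_{r-1}$.

If $y^*\ge2a$, rows $0,\dots,r-2$ give $\eta_{i+1}-\eta_i\ge\eta_i-\eta_{i-1}\ge\dots\ge\eta_0>0$, so $\eta_{r-1}>\eta_{r-2}$, which is false. Hence $y_1<y^*<2a$, which is the first assertion, and $y^*=2a\cos\varphi$ with $0<\varphi\le\frac\pi{r+1}$. By \eqref{eq:sin}, $\sin(r-1)\varphi\ge1.2\sin r\varphi$. With $\beta=\pi-r\varphi\in(0,\pi)$ this reads $1.2\sin\beta\le\sin(\beta+\varphi)\le\sin\beta+\sin\varphi$, so $\sin r\varphi\le5\sin\varphi$ and $\eta_{r-1}\le5\eta_0$. By \eqref{eq:sin} again, $\sum_{i=1}^r\sin^2i\varphi\ge\frac r2-\frac52\ge\frac r4$, so $1\ge\eta_0^2\,r/(4\sin^2\varphi)$ and $\eta_0^2\le4\pi^2/r^3$. Now \eqref{eq:gap}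 gives
\[
0<-(y_1+y_n)\le4m\cdot1.36\cdot25\cdot\frac{4\pi^2}{r^3}=\frac{544\pi^2m}{r^3}<1 .\qedhere
\]
\end{proof}

\subsection{The multiplicities of the extreme eigenvalues}

By \eqref{eq:sin}, $\Phi\approx r/(2\sin^2\varphi)$. For a path matrix the angles are $j\pi/(r+1)$, so $\Phi$ is about four times as large for the extreme eigenvalues as for their neighbors. We have to show that the defect does not disturb this spacing of the small angles.

\begin{lemma}\label{lem:mult}
If $r$ exceeds a constant depending only on $m$, then $\mu(\theta_1),\mu(\theta_n)<\mu(\theta_j)$ for $2\le j\le n-1$.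
\end{lemma}

\begin{proof}
By \eqref{eq:mult}, \eqref{eq:ratio} and Lemma~\ref{lem:sum}, it suffices to show $\Phi_1,\Phi_n\ge2\Phi_j$. Regard $|y_j|=2a\cos\varphi$, $0<\varphi\le\frac\pi2$, as an eigenvalue $y$ of $J+\sigma V$, with $\sigma=1$ if $y_j\ge0$ and $\sigma=-1$ otherwise; this does not change $\Phi_j$. Call $\varphi$ the \emph{angle} of $y_j$, and call it \emph{small} if $\varphi\le0.2$.

By \eqref{eq:sin}, $yf_{r-1}-af_{r-2}=a\sin(r+1)\varphi/\sin\varphi$, so row $r-1$ reads
\begin{equation}\label{eq:row}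
a\sin(r+1)\varphi=\sigma V_{r-1}\sin r\varphi+\gamma f_r\sin\varphi ,
\end{equation}
the last term being absent in case (I). In case (II) this gives $f_r^2\sin^2\varphi\le(a+2m)^2/\gamma^2\le1.01^2\cdot2(m-1)\le3m$. Hence in both cases
\begin{equation}\label{eq:Phi}
\sum_{i=1}^r\sin^2i\varphi\le\Phi\sin^2\varphi\le\sum_{i=1}^r\sin^2i\varphi+3m .
\end{equation}

\emph{The phase equation.} Let $\varphi\le0.2$, so $y\ge2a\cos0.2>1.96a$ and $y-\sigma V_r\ge1.95a$. In case (II) the last row gives $f_r=\gamma f_{r-1}/(y-\sigma V_r)$, and \eqref{eq:row} becomes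
\[
\sin(r+1)\varphi=\Omega\sin r\varphi,\qquad\Omega=\Omega_\sigma(\varphi)=\frac{\sigma V_{r-1}}a+\frac{\gamma^2}{a(2a\cos\varphi-\sigma V_r)},
\]
where the second summand is omitted in case (I). For all $\varphi\in(0,0.2]$,
\[
|\Omega|\le0.01+\frac1{1.95}<0.55,\qquad\Bigl|\frac{d\Omega}{d\varphi}\Bigr|\le\frac{2\gamma^2\sin\varphi}{(1.95a)^2}<0.2 .
\]
Since $\sin(r+1)\varphi-\Omega\sin r\varphi=\operatorname{Im}\bigl(e^{\mathrm i(r+1)\varphi}(1-\Omega e^{-\mathrm i\varphi})\bigr)$, the equation says
\[
(r+1)\varphi+\alpha\in\pi\mathbb Z,\qquad\alpha=\arg(1-\Omega e^{-\mathrm i\varphi})=\arctan\frac{\Omega\sin\varphi}{1-\Omega\cos\varphi}.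
\]
Here $|\alpha|\le|\tan\alpha|\le\frac{0.55}{0.45}\varphi\le1.3\varphi$. Differentiating $\alpha=\operatorname{Im}\log(1-\Omega e^{-\mathrm i\varphi})$,
\[
\Bigl|\frac{\partial\alpha}{\partial\varphi}\Bigr|=\Bigl|\operatorname{Re}\frac{\Omega e^{-\mathrm i\varphi}}{1-\Omega e^{-\mathrm i\varphi}}\Bigr|\le\frac{0.55}{0.45}<1.23,\qquad0<\frac{\partial\alpha}{\partial\Omega}=\frac{\sin\varphi}{|1-\Omega e^{-\mathrm i\varphi}|^2}<\frac{0.2}{0.45^2}<1,
\]
so the total derivative of $\alpha$ in $\varphi$ has modulus less than $2$. Thus, for each $\sigma$, the function $(r+1)\varphi+\alpha$ is strictly increasing and positive on $(0,0.2]$. It takes each value $\pi N$ ($N=1,2,\dots$) at most once, and where it does, $\frac{\pi N}{r+2.3}\le\varphi\le\frac{\pi N}{r-0.3}$.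

Both $J+V$ and $J-V$ contain the path matrix on the sites $0,\dots,r-2$, so $y_1,-y_n\ge2a\cos\frac\pi r$ by (L1). Their angles are at most $\frac\pi r<\min(0.2,\frac{2\pi}{r+2.3})$, so they have $N=1$, for $\sigma=1$ and $\sigma=-1$ respectively. Every other eigenvalue with small angle therefore has $N\ge2$ and $\varphi\ge\frac{2\pi}{r+2.3}$.

\emph{Comparison.} At an eigenvalue with small angle, $r\varphi=\pi N-\alpha-\varphi$, so $|\sin r\varphi|\le2.3\varphi$. With $\sin\varphi\ge0.99\varphi$, \eqref{eq:sin} gives $|\sum_{i=1}^r\sin^2i\varphi-\frac r2|\le1.2$. By \eqref{eq:Phi},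
\[
\Phi_1,\Phi_n\ge\Bigl(\frac r2-1.2\Bigr)\frac{r^2}{\pi^2},\qquad\Phi_j\le\Bigl(\frac r2+1.2+3m\Bigr)\frac{(r+2.3)^2}{0.98\cdot4\pi^2}
\]
for the other eigenvalues with small angle, while $\Phi_j\le(r+3m)/\sin^20.2$ for the eigenvalues with angle greater than $0.2$. As $r\to\infty$ with $m$ fixed, the ratio of the first bound to the second tends to $3.92$, and its ratio to the third tends to infinity. So $\Phi_1,\Phi_n\ge2\Phi_j$ once $r$ exceeds a constant depending only on $m$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:r}]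
Let $R(m)\geq 16$ be such that Lemmas~\ref{lem:sum} and \ref{lem:mult} apply for $r>R(m)$, and suppose $r>R(m)$. The eigenvalues of $\Gamma$ are $k$, $-m$ and $\theta_1,\dots,\theta_n$. A conjugate of $\theta_1$ or $\theta_n$ is an eigenvalue of the same multiplicity, so it is not $\theta_j$ with $2\le j\le n-1$; and it is not $k$ or $-m$, since a rational number is conjugate only to itself. So $\{\theta_1,\theta_n\}$ is closed under conjugation, $\theta_1+\theta_n$ is a rational algebraic integer, and $y_1+y_n=\theta_1+\theta_n+2m-2\lambda_0$ is an integer. This contradicts Lemma~\ref{lem:sum}.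
\end{proof}

\section{Proofs of the main theorems}\label{sec:end}

Let $s_0(m)\ge2$ be such that every requirement ``$s$ large'' in Sections~\ref{sec:reduction} and \ref{sec:r} holds for $s\ge s_0(m)$. There are finitely many such requirements, and each depends only on $m$.

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Let $s\ge s_0(m)$ and $r\ge3$. By Proposition~\ref{prop:shape} we are in case (I) or (II). In case (I) with $\psi_r=1$, Lemma~\ref{lem:polygon} and $D=r+1\ge4$ give (ii). In case (I) with $\psi_r\ge2$ and in case (II), Proposition~\ref{prop:r} gives (iii) and (iv).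
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $s<s_0(m)$, then $3\le k=ms<ms_0(m)$; by (BI) only finitely many graphs occur, and $D$ is at most the largest of their diameters. This is the only place where $k\ge3$ has to be assumed, since $s\ge s_0(m)\ge2$ implies it. If $s\ge s_0(m)$ and $r\le2$, then $D\le3\cdot2^{3m-4}$ by Theorem~\ref{thm:doubling}. If $s\ge s_0(m)$ and $r\ge3$, then $D\le6$ or $D\le R(m)+2$ by Theorem~\ref{thm:structure}. All these bounds depend only on $m$.
\end{proof}

\begin{thebibliography}{9}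

\bibitem{BDKM}
Bang, Dubickas, Koolen and Moulton, Adv. Math. 269 (2015).

\bibitem{BCN}
Brouwer, Cohen and Neumaier, Theorem 6.5.1.

\bibitem{KB}
J.~H. Koolen and S.~Bang, \emph{On Distance-Regular Graphs with Smallest Eigenvalue at Least $-m$}, arXiv:0908.2017 (2009).

\end{thebibliography}
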